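# The identity $\chi_R(u)^2=\chi_R(u^{-1})^2$ for semisimple factorizable Hopf algebras

## 1. Gauss sums on $\mathbb Z_3$, $\mathbb Z_2\times\mathbb Z_2$ and $\mathbb Z_2$

Let $G$ be a finite abelian group, written additively, of order $n$, and let $\beta:G\times G\to\mathbb C^\times$ be a bicharacter (multiplicative in each variable). Put
$$q(x)=\beta(x,x),\qquad b(x,y)=\beta(x,y)\beta(y,x),$$
so that $q(x+y)=q(x)q(y)b(x,y)$. Assume that $b$ is nondegenerate: $b(x,\cdot)\equiv 1$ only for $x=0$. Consider the two sums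
$$\mathfrak g'=\sum_x q(x),\qquad \mathfrak g=\sum_x q(x)^{-1}.$$

Take $G=\mathbb Z_3$ and $\beta(x,y)=\omega^{xy}$ with $\omega=e^{2\pi i/3}$. Here $b(x,y)=\omega^{2xy}$ is nondegenerate and $q$ takes the values $1,\omega,\omega$. So $\mathfrak g'=1+2\omega=i\sqrt3$ and $\mathfrak g=1+2\omega^2=-i\sqrt3$. The two sums differ, but both have square $-3$.

Take $G=\mathbb Z_2^2$ and $\beta(x,y)=(-1)^{x_1y_2}$. Here $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate, $q(x)=(-1)^{x_1x_2}$ takes the values $1,1,1,-1$, and $\mathfrak g=\mathfrak g'=2$. With $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$ the form $b$ is the same, $q$ takes the values $1,-1,-1,-1$, and $\mathfrak g=\mathfrak g'=-2$. All squares are $4$.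

Take $G=\mathbb Z_2$. A bicharacter satisfies $\beta(1,1)^2=\beta(1+1,1)=1$, hence $b(1,1)=\beta(1,1)^2=1$. So $b$ is degenerate and there is no example. Suppose that we forget $\beta$ and keep only a function $q$ for which $b(x,y):=q(x+y)/(q(x)q(y))$ is a nondegenerate bicharacter. Then $q(0)=1$, $q(1)=i$ is allowed, because $b(1,1)=1/i^2=-1$. Now $\mathfrak g'=1+i$ and $\mathfrak g=1-i$, so $\mathfrak g'^2=2i$ and $\mathfrak g^2=-2i$. The squares are different.

In all these cases $\mathfrak g\mathfrak g'=n$: substituting $x=y+z$,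
$$\mathfrak g'\mathfrak g=\sum_{x,y}q(x)q(y)^{-1}=\sum_z q(z)\sum_y b(y,z)=n\,q(0)=n .$$
Writing $\mathfrak g'=\gamma\sqrt n$ we get $\mathfrak g=\gamma^{-1}\sqrt n$, so $\mathfrak g^2=\mathfrak g'^2$ means exactly $\gamma^4=1$. Our examples with a $\beta$ have $\gamma\in\{\pm1,i\}$. The example without a $\beta$ has $\gamma=e^{\pi i/4}$ and $\gamma^4=-1$. Does the existence of $\beta$ force $\gamma^4=1$? We answer this for a noncommutative version of $(G,\beta)$: a factorizable Hopf algebra.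

## 2. Factorizable Hopf algebras and the theorems

Throughout, $H$ is a finite-dimensional Hopf algebra with antipode $S$, and Sweedler notation $\Delta(h)=h_1\otimes h_2$ is used without summation signs.

**Definition (quasitriangular).** An R-matrix is an invertible $R\in H\otimes H$ with
$$R\,\Delta(h)=\Delta^{op}(h)\,R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.$$
It satisfies $(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R$. We write $R=a\otimes a'=b\otimes b'=c\otimes c'=r\otimes r'$ and $R^{-1}=p\otimes p'$, omitting sums; different letters denote independent copies. Also $R_{21}=r'\otimes r$.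

**Definition (factorizable, Drinfel'd element).** $H$ is factorizable if the map $H^*\to H$, $\varphi\mapsto(\varphi\otimes\mathrm{id})(R_{21}R)$, is bijective. The Drinfel'd element is $u=S(r')r$.

Put $A=H^*$. Its product is $(\varphi\psi)(h)=\varphi(h_1)\psi(h_2)$, its unit is $\varepsilon$, its coproduct is given by $\varphi(xy)=\varphi_1(x)\varphi_2(y)$, its counit is $\varphi\mapsto\varphi(1)$, and its antipode is $\varphi\mapsto\varphi\circ S$. An integral of $A$ is a $\lambda$ with $\lambda\varphi=\varphi\lambda=\varphi(1)\lambda$ for all $\varphi$.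

**Example.** Let $H=\mathbb C^G$ with minimal idempotents $e_x$, $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$, $S(e_x)=e_{-x}$, and $R=\sum_{x,y}\beta(x,y)e_x\otimes e_y$. The first axiom holds because $H$ is commutative and cocommutative. The second holds because $(\Delta\otimes\mathrm{id})R=\sum\beta(x+x',y)\,e_x\otimes e_{x'}\otimes e_y$ and $\beta(x+x',y)=\beta(x,y)\beta(x',y)$; the third is similar. Here $A=\mathbb C[G]$, where $g\in G$ is the functional $e_x\mapsto\delta_{g,x}$, and the map in the definition of factorizability is $g\mapsto\sum_yb(g,y)e_y$. The image of $g$ is the character $b(g,\cdot)$. Characters are linearly independent, so the map is bijective exactly when $b$ is nondegenerate. Moreover $u=\sum\beta(x,y)e_{-y}e_x=\sum_x\beta(x,-x)e_x=\sum_xq(x)^{-1}e_x$. The regular character has $\chi_R(e_x)=1$. Hence $\chi_R(u^{-1})=\mathfrak g'$ and $\chi_R(u)=\mathfrak g$ are the sums of Section 1, and $\chi_R/n=\frac1n\sum_gg$ is an integral of $A$.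

Now the general setting. Let $K$ be a field of characteristic zero, $H$ a semisimple factorizable Hopf algebra over $K$ of dimension $n$, with R-matrix $R$ and Drinfel'd element $u$, let $\chi_R$ be the character of the regular representation, and put
$$\mathfrak g=\chi_R(u),\qquad\mathfrak g'=\chi_R(u^{-1}).$$
The problem comes from Yorck Sommerhaeuser, Yongchang Zhu, "On the Central Charge of a Factorizable Hopf Algebra", arXiv:0906.3471 (2009). It is known that $\mathfrak g^4=\mathfrak g'^4$ always, and that for odd $n$ one has $\mathfrak g=\mathfrak g'$ if $n\equiv1\pmod 4$ and $\mathfrak g=-\mathfrak g'$ if $n\equiv3\pmod 4$. For quasi-Hopf algebras the analog of $\mathfrak g^2=\mathfrak g'^2$ can fail. The conjecture is that it never fails for Hopf algebras.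

**Theorem A (the conjecture is true).** Let $K,H,R,u,n$ be as above. Then $\mathfrak g^2=\mathfrak g'^2=\eta n$ with $\eta\in\{1,-1\}$.

**Theorem B.** Let $\nu$ be the (finite) order of $u$, and write $n=2^am$ with $m$ odd.
1. $\chi_R(u^k)^2=\eta n$ for all $k$ coprime to $\nu$.
2. If $8\nmid\nu$, then $a$ is even. If $4\nmid\nu$, then moreover $\eta=(-1)^{(m-1)/2}$.
3. All four values $\mathfrak g'\in\{\pm\sqrt n,\pm i\sqrt n\}$ occur over $\mathbb C$ with $n$ even.

For the third theorem, recall that a modular category over $\mathbb C$ is a ribbon fusion category with simple objects $V_i$, $i\in I\ni0$ ($V_0$ the unit), whose Hopf link matrix $s$ is invertible; here $s_{ij}$ is the quantum trace of the double braiding on $V_i\otimes V_j$. The twist acts on $V_i$ by $\theta_i$, the quantum dimensions are $d_i$, and $\theta_0=1$.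

**Theorem C.** Let $\mathcal C$ be a modular category over $\mathbb C$ with simple objects indexed by $I\ni0$ ($0$ the unit) and global dimension $D=\dim\mathcal C>0$. Let $s$ be the Hopf link matrix, $T=\mathrm{diag}(\theta_i)$ the twist matrix, $p^+=\sum d_i^2\theta_i$ and $\gamma=p^+/\sqrt D$. If an integer matrix $Z$ commutes with $s$ and $T$, with $Z_{00}$ odd and $Z_{ii}=0$ for $i\ne0$, then $\gamma^4=1$. The hypothesis $Z_{ii}=0$ cannot be dropped.

**Facts used.**

* **Fact 1** (Larson–Radford). If $H$ is semisimple in characteristic zero, then $S^2=\mathrm{id}$, and $\lambda:=\chi_R/n$ is a two-sided integral of $A$ with $\lambda(1)=1$. In particular $\lambda^2=\lambda$.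
* **Fact 2** (Drinfel'd). $uxu^{-1}=S^2(x)$, so $u$ is central by Fact 1. Also $u^{-1}=r'S^2(r)=r'r$, $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$, $(S\otimes S)R=R$, and, since $S^2=\mathrm{id}$, $R^{-1}=(S\otimes\mathrm{id})R=(\mathrm{id}\otimes S)R$.
* **Fact 3** (Turaev; Bakalov–Kirillov). In a modular category as in Theorem C, with $C=(\delta_{j,i^*})$: $s^2=D\,C$, $(sT)^3=D\,p^+$, and $C$ commutes with $s$ and $T$. For $\mathrm{Rep}(H)$ we prove this in Section 3.
* **Fact 4** (Dong–Lin–Ng, *Congruence property in conformal field theory*, Algebra Number Theory 9 (2015), Theorem II). Put $\mathfrak s=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $\mathfrak t=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. If $\rho$ is a linear representation of $SL_2(\mathbb Z)$ lifting the projective representation $\mathfrak s\mapsto sC$, $\mathfrak t\mapsto T$ of a modular category, then $\rho(\mathfrak t)$ has finite order $M$ and $\ker\rho\supseteq\Gamma(M)$, the group of matrices congruent to $1$ modulo $M$.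
* **Fact 5.** $SL_2(\mathbb Z)$ is presented by $\mathfrak s^4=1$, $(\mathfrak s\mathfrak t)^3=\mathfrak s^2$, and $SL_2(\mathbb Z)\to SL_2(\mathbb Z/M)$ is onto. Abelianizing additively, $3\mathfrak s+3\mathfrak t=2\mathfrak s$ gives $\mathfrak s=-3\mathfrak t$, and then $4\mathfrak s=0$ gives $12\mathfrak t=0$. So the abelianization is $\mathbb Z/12$, generated by $\mathfrak t$, and every one-dimensional character takes a 12th root of unity as its value on $\mathfrak t$.

**Reduction to $K=\mathbb C$.** The structure constants of $H$ in a basis, the coefficients of $R$, of a nonzero integral $\Lambda$ of $H$ and of the antipode generate a finitely generated field $K_0\supseteq\mathbb Q$ inside $K$. Over $K_0$ the same constants define a Hopf algebra $H_0$ with R-matrix, and $u\in H_0$, $\mathfrak g,\mathfrak g'\in K_0$. Semisimplicity means $\varepsilon(\Lambda)\neq0$ and factorizability means that a determinant is nonzero. Both conditions hold over $K_0$ and persist under any field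 embedding. A finitely generated extension of $\mathbb Q$ embeds into $\mathbb C$: send a finite transcendence basis to algebraically independent complex numbers and extend to the remaining finite extension. Identities between elements of $K_0$, and the order of $u$, can be checked after the embedding. From now on $K=\mathbb C$.

From $S=S^{-1}$ we get two more antipode identities. Applying $S$ to $h_1S(h_2)=\varepsilon(h)1$ and to $S(h_1)h_2=\varepsilon(h)1$ gives
$$h_2S(h_1)=\varepsilon(h)1=S(h_2)h_1. \tag{1}$$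

## 3. The matrices $s$ and $T$ of $H$

Let $V_i$ ($i\in I$) be the simple $H$-modules, $V_0$ the trivial one, with characters $\chi_i$ and dimensions $d_i$, so that $\chi_i\circ S=\chi_{i^*}$ and $\chi_R=\sum d_i\chi_i$. Let $u$ act on $V_i$ by the scalar $u_i$ and put
$$\theta_i=u_i^{-1},\quad T=\mathrm{diag}(\theta_i),\quad C=(\delta_{j,i^*}),\quad s_{ij}=(\chi_i\otimes\chi_j)(R_{21}R),\quad p^\pm=\sum_id_i^2\theta_i^{\pm1}.$$
Then $p^+=\mathfrak g'$ and $p^-=\mathfrak g$. For $\mathbb C^G$ the simple modules $V_x$ are one-dimensional, with $\theta_x=q(x)$, $s_{xy}=b(x,y)$ and $x^*=-x$.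

**Lemma 1.** $S(u)=u$, $\;c'S(c)=u$, $\;cc'=u^{-1}$, and $u_{i^*}=u_i$.

*Proof.* By $(S\otimes S)R=R$ and $S^2=\mathrm{id}$, $c'S(c)=S(c')S^2(c)=S(c')c=u$. Also $S(u)=S(S(c')c)=S(c)c'$, so $\chi_i(S(u))=\chi_i(S(c)c')=\chi_i(c'S(c))=\chi_i(u)$ for all $i$. Both $u$ and $S(u)$ are central, and central elements with the same character values are equal. Thus $S(u)=u$, and $d_{i^*}=d_i$ gives $u_{i^*}=u_i$. Finally $cc'=S(c)S(c')=S(c'c)=S(u^{-1})=u^{-1}$. $\square$

**Lemma 2.** $s$ is symmetric and commutes with $C$. With $s'_{jl}:=(\chi_j\otimes\chi_l)((R_{21}R)^{-1})$ one has $s'=sC$.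

*Proof.* We have $R_{21}R=b'a\otimes ba'$. By cyclicity of characters, $s_{ij}=\chi_i(b'a)\chi_j(ba')=\chi_i(ab')\chi_j(a'b)$, which is $s_{ji}$ after exchanging the names of the two copies. Next, $(S\otimes S)(R_{21}R)=S(a)S(b')\otimes S(a')S(b)=ab'\otimes a'b=RR_{21}=R(R_{21}R)R^{-1}$. Hence $s_{i^*j^*}=s_{ij}$, that is, $s$ commutes with $C$. For the last claim, write $R^{-1}=a\otimes S(a')$ and $R_{21}^{-1}=b'\otimes S(b)$. Then $(R_{21}R)^{-1}=R^{-1}R_{21}^{-1}=ab'\otimes S(a')S(b)=ab'\otimes S(ba')$, so $s'_{jl}=\chi_j(ab')\chi_{l^*}(ba')=\chi_j(b'a)\chi_{l^*}(ba')=s_{jl^*}=(sC)_{jl}$. $\square$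

Write $F(\psi)=(\psi\otimes\mathrm{id})(R_{21}R)=\psi(b'a)\,ba'$ for the bijection $A\to H$ given by factorizability. A trace function is a $\chi\in A$ with $\chi(xy)=\chi(yx)$; the $\chi_i$ form a basis of the trace functions.

**Lemma 3.** For a trace function $\chi$, $F(\chi)$ is central and $F(\chi\varphi)=F(\chi)F(\varphi)$ for all $\varphi\in A$. Moreover $F(\lambda)$ is the central idempotent belonging to $V_0$, so
$$\sum_id_is_{il}=n\,\delta_{l0}. \tag{2}$$

*Proof.* **Centrality.** Write $R_{21}R=Y'\otimes Y''$. It commutes with $\Delta(H)$, since $R\Delta=\Delta^{op}R$ and $R_{21}\Delta^{op}=\Delta R_{21}$. By (1), $1\otimes h=\Delta(h_2)(S(h_1)\otimes1)$. Therefore $Y'\otimes Y''h=h_2Y'S(h_1)\otimes h_3Y''$, and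
$$F(\chi)h=\chi(h_2Y'S(h_1))\,h_3Y''=\chi(Y'S(h_1)h_2)\,h_3Y''=hF(\chi).$$

**Multiplicativity.** From $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}$, i.e. $r\otimes r_1'\otimes r_2'=ab\otimes b'\otimes a'$, we get $(\Delta\otimes\mathrm{id})R_{21}=b'\otimes a'\otimes ab=R_{32}R_{31}$. Hence $(\Delta\otimes\mathrm{id})(R_{21}R)=R_{32}R_{31}R_{13}R_{23}$. Apply $\chi$ to leg 1: the middle factor $R_{31}R_{13}$ becomes $F(\chi)$ in the last leg, which is central and can be moved to the front. Applying $\varphi$ to leg 2 of $R_{32}R_{23}$ gives $F(\varphi)$. So $F(\chi\varphi)=F(\chi)F(\varphi)$.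

**The idempotent.** The trace functions and the center of $H$ both have dimension $|I|$, so $F$ maps the trace functions isomorphically onto the center. For a trace function $\chi$ we have $\varepsilon(F(\chi))=\chi(1)$, and $F(\lambda)F(\chi)=F(\lambda\chi)=\chi(1)F(\lambda)=\varepsilon(F(\chi))F(\lambda)$. So $F(\lambda)z=\varepsilon(z)F(\lambda)$ for every central $z$. Taking for $z$ the central idempotent of $V_i$ with $i\ne0$ shows that $F(\lambda)$ acts by zero on $V_i$; and $\varepsilon(F(\lambda))=\lambda(1)=1$. Thus $F(\lambda)$ is the central idempotent of $V_0$. Applying $\chi_l$ to $F(\chi_R)=nF(\lambda)$ gives (2). $\square$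

**Proposition 4.** $s^2=nC$, $(sT)^3=n\,p^+$, $C$ commutes with $s$ and $T$, and $\mathfrak g\mathfrak g'=n$.

*Proof.* Let $\chi_j\chi_k=\sum_lN_{jk}^l\chi_l$, so that $N_{jk}^0=\delta_{k,j^*}$.

**Step 1: $s^2$.** The central element $F(\chi_j)$ acts on $V_i$ by $s_{ji}/d_i$. Multiplicativity of $F$ and symmetry of $s$ give
$$s_{ij}s_{ik}=d_i\sum_lN_{jk}^l\,s_{il}. \tag{3}$$
Summing over $i$ and using (2), $(s^2)_{jk}=\sum_lN_{jk}^l\,n\,\delta_{l0}=nC_{jk}$. By Lemmas 1 and 2, $C$ commutes with $T$ and $s$.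

**Step 2: two twist formulas.** Applying $\chi_i\otimes\chi_j$ to $\Delta(u^{-1})=R_{21}R(u^{-1}\otimes u^{-1})$ gives $\theta_i\theta_js_{ij}=\sum_kN_{ij}^k\theta_kd_k$. By duality $N_{ij}^k=N_{i^*k}^j$, so $\sum_jN_{ij}^kd_j=d_id_k$ and
$$\sum_js_{ij}\theta_jd_j=\theta_i^{-1}\sum_{j,k}N_{ij}^kd_j\theta_kd_k=p^+\theta_i^{-1}d_i. \tag{4}$$
Applying $\chi_j\otimes\chi_k$ to $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$ and using $s'=sC$,
$$\sum_lN_{jk}^l\theta_l^{-1}d_l=\theta_j^{-1}\theta_k^{-1}(sC)_{jk}. \tag{5}$$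

**Step 3: $(sT)^3$.** By (3), (4) and (5),
$$(sTs)_{jk}=\sum_lN_{jk}^l\sum_i\theta_id_is_{il}=p^+\sum_lN_{jk}^l\theta_l^{-1}d_l,\qquad\text{i.e.}\qquad sTs=p^+\,T^{-1}sC\,T^{-1}.$$
Hence $(sT)^3=(sTs)\,T\,sT=p^+T^{-1}sC\,sT=p^+T^{-1}(nC^2)T=n\,p^+$.

**Step 4: $\mathfrak g\mathfrak g'=n$.** The matrix $sTs$ is invertible, so $p^+\neq0$. We have $s^{-1}=n^{-1}sC$. Inverting both sides of $sTs=p^+T^{-1}sCT^{-1}$ gives $n^{-2}sT^{-1}s=(p^+)^{-1}n^{-1}TsT$, so $sT^{-1}s=(n/p^+)\,TsT$. Since $s_{0i}=(\varepsilon\otimes\chi_i)(R_{21}R)=d_i$ and $\theta_0=\varepsilon(u^{-1})=1$, the $(0,0)$ entry reads $p^-=n/p^+$. $\square$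

**$\mathrm{Rep}(H)$ is modular.** The braiding is $R$ followed by the flip, so the double braiding is $R_{21}R$. The element $u$ is central, $S(u)=u$ by Lemma 1, and $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$. So $u$ is a ribbon element, the twist is $\theta_V=u^{-1}|_V$, and the pivotal element is $uu^{-1}=1$, so quantum traces are ordinary traces. The Hopf link matrix is our $s$, which is invertible. Thus $\mathrm{Rep}(H)$ is modular with $D=\sum d_i^2=n$. Writing $\gamma=\mathfrak g'/\sqrt n$, we have $\mathfrak g=\gamma^{-1}\sqrt n$, and Theorem A is the statement $\gamma^4=1$.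

## 4. The semion data, and a matrix built from $\beta$

A sensible first attempt is to use only the relations of Proposition 4. They give a representation of $SL_2(\mathbb Z)$. Indeed, in any modular category put $\mathcal S=sC/\sqrt D$. By Fact 3,
$$\mathcal S^2=C,\qquad(\mathcal ST)^3=D^{-3/2}(sT)^3C=\gamma\,C=\gamma\,\mathcal S^2. \tag{6}$$
The matrix $(sT)^3=Dp^+$ is invertible, so $\gamma\neq0$. Choose $\zeta$ with $\zeta^3=\gamma$. Then
$$\rho(\mathfrak s)=\mathcal S,\qquad\rho(\mathfrak t)=\zeta^{-1}T \tag{7}$$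
satisfies $\rho(\mathfrak s)^4=1$ and $(\rho(\mathfrak s)\rho(\mathfrak t))^3=\zeta^{-3}\gamma\,\mathcal S^2=\rho(\mathfrak s)^2$. By Fact 4, $\rho$ factors through $SL_2(\mathbb Z/M)$, where $M$ is the order of $\rho(\mathfrak t)$. Could this, together with the determinant condition $\det\rho(\mathfrak t)^{12}=1$, force $\gamma^4=1$?

It cannot. The semion category is the modular category with two invertible simple objects and the twists of our third example:
$$s=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad T=\mathrm{diag}(1,i),\qquad D=2,\qquad p^+=1+i,\qquad\gamma=\frac{1+i}{\sqrt2}=e^{\pi i/4}.$$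
One checks directly that $s^2=2$ and that $sT=\begin{pmatrix}1&i\\1&-i\end{pmatrix}$ has cube $2(1+i)$. With $\zeta=e^{2\pi i/24}$ the eigenvalues of $\rho(\mathfrak t)$ are $e^{-2\pi i/24}$ and $e^{2\pi i\cdot5/24}$; their product $e^{2\pi i/6}$ is a 12th root of unity, as it must be. Yet $\gamma^4=-1$. Any argument that applies to all modular categories fails here, even if it also uses that all $d_i$ are integers. We have to use something that a Hopf algebra has and the semion data does not.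

For abelian groups that extra datum is $\beta$ itself. It gives two homomorphisms from $G$ to its character group, $x\mapsto\beta(\cdot,x)$ and $y\mapsto\beta(y,\cdot)$. Record where they agree:
$$N_{xy}=\begin{cases}1&\text{if }\beta(g,x)=\beta(y,g)\text{ for all }g\in G,\\0&\text{otherwise,}\end{cases}\qquad Z_{xy}=N_{x,-y}. \tag{8}$$
Two properties can be read off. First, $Z_{xx}=1$ means $\beta(g,x)=\beta(x,g)^{-1}$ for all $g$, i.e. $b(g,x)=1$ for all $g$, i.e. $x=0$. So $Z_{xx}=\delta_{x0}$. Second, if $N_{xy}=1$, then $g=x$ gives $q(x)=\beta(y,x)$ and $g=y$ gives $\beta(y,x)=q(y)$. So $q(x)=q(y)=q(-y)$, and $Z$ commutes with $T$. In the examples of Section 1: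

* $\mathbb Z_3$, $\beta=\omega^{xy}$: $N_{xy}=\delta_{xy}$, so $Z=C$, which fixes $0$ and exchanges $1$ and $2$.
* $\mathbb Z_2^2$, $\beta=(-1)^{x_1y_2}$: the condition $g_1x_2=y_1g_2$ modulo 2 for all $g$ means $x_2=0=y_1$. So $Z=vw^{\top}$, where $v$ is the indicator vector of $\{(0,0),(1,0)\}$ and $w$ that of $\{(0,0),(0,1)\}$. Here $(sv)_x=1+(-1)^{x_2}=2v_x$ and likewise $sw=2w$, so $sZ=2Z=Zs$.
* $\mathbb Z_2^2$, $\beta=(-1)^{x_1y_1+x_1y_2+x_2y_2}$: comparing coefficients of $g_1,g_2$ gives $x_1+x_2=y_1$ and $x_2=y_1+y_2$, i.e. $y=(x_1+x_2,x_1)$. So $Z$ is a permutation matrix of order 3 with the single fixed point $0$.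

The semion data admits no such matrix: a $Z$ commuting with $T=\mathrm{diag}(1,i)$ is diagonal, and commuting with $s$ then makes it scalar. So the plan has two parts. We show that an integer matrix commuting with $s$ and $T$ and with diagonal $(1,0,\dots,0)$ forces $\gamma^4=1$ (Section 5), and we construct such a matrix for every $H$ (Section 6).

## 5. A parity law for representations of $SL_2(\mathbb Z)$, and Theorem C

If $Z$ commutes with $\rho$, then the traces of $Z$ on the eigenspaces of $\rho(\mathfrak t)$ make sense. When $Z$ has diagonal $(Z_{00},0,\dots,0)$ they vanish except at the eigenvalue $\zeta^{-1}\theta_0=\zeta^{-1}$. So we look for laws that these traces obey.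

The first law comes from conjugating $\mathfrak t$ by diagonal matrices modulo $M$: the traces do not change under $x\mapsto x^{l^2}$. This forces $\zeta^{24}=1$, i.e. $\gamma^8=1$, and it stops exactly there, because every unit modulo $24$ has square $1$. The missing factor $2$ comes from determinants on the eigenspaces of $Z$, read modulo $2$.

**Setup.** Let $M=2^kM'$ with $M'$ odd, and let $e$ be an integer with $e\equiv1\pmod{2^k}$ and $e\equiv0\pmod{M'}$. For an $M$-th root of unity $x$ put $x_2=x^e$. Its order is a power of two, written $2^{r(x)}$, while $x/x_2=x^{1-e}$ has odd order. If $k\ge3$, put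
$$\Gamma_M=\{\alpha\in(\mathbb Z/M)^\times:\ \alpha\equiv1\ (\mathrm{mod}\ M'),\ \alpha\equiv1\ (\mathrm{mod}\ 8)\}.$$
The squares in $(\mathbb Z/2^k)^\times=\{\pm1\}\times\langle5\rangle$ form a subgroup of order $2^{k-3}$ contained in the $2^{k-3}$ classes $\equiv1\pmod 8$, so they are exactly these classes. By the Chinese remainder theorem every $\alpha\in\Gamma_M$ is a square in $(\mathbb Z/M)^\times$. The group $\Gamma_M$ acts on $M$-th roots of unity by $x\mapsto x^\alpha$. This fixes the odd part $x/x_2$, sends $x_2$ to $x_2^\alpha$ and preserves $r(x)$. If $r=r(x)\ge3$, then $\alpha$ modulo $2^r$ runs through all classes $\equiv1\pmod 8$. So the orbit of $x$ has $2^{r-3}$ elements, with $2$-parts $x_2^{1+8l}$, $0\le l<2^{r-3}$.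

**Proposition 5.** Let $\rho:SL_2(\mathbb Z)\to GL(V)$ be a finite-dimensional complex representation with $\ker\rho\supseteq\Gamma(M)$. Let $Z\in\mathrm{End}(V)$ commute with $\rho$ and have algebraic integers as eigenvalues. Put $t_x=\mathrm{tr}(Z|_{\ker(\rho(\mathfrak t)-x)})$. Then

(a) $t_x=t_{x^{l^2}}$ for all $l$ coprime to $M$;

(b) if $k\ge3$, then $\sum_Ot_O\in2\overline{\mathbb Z}$, where $O$ runs over the $\Gamma_M$-orbits of $M$-th roots of unity with $r\ge3$, $t_O$ is the common value of $t_x$ on $O$, and $\overline{\mathbb Z}$ is the ring of algebraic integers.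

*Proof.* **Step 1: split $V$ along $Z$.** Since $\mathfrak t^M\in\Gamma(M)$, $\rho(\mathfrak t)$ is diagonalizable and its eigenvalues are $M$-th roots of unity. Let $V=\bigoplus_\mu V_\mu$ be the decomposition into generalized eigenspaces of $Z$. Each $V_\mu$ is $\rho$-stable. Put $d_{\mu,x}=\dim(V_\mu\cap\ker(\rho(\mathfrak t)-x))$. Then $t_x=\sum_\mu\mu\,d_{\mu,x}$.

**Step 2: prove (a), refined to each $\mu$.** Choose $g\in SL_2(\mathbb Z)$ with $g\equiv\mathrm{diag}(l,l^{-1})\pmod M$. Then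
$$g\mathfrak tg^{-1}\equiv\begin{pmatrix}l&0\\0&l^{-1}\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}l^{-1}&0\\0&l\end{pmatrix}=\begin{pmatrix}1&l^2\\0&1\end{pmatrix}\equiv\mathfrak t^{l^2},$$
and since $\Gamma(M)\subseteq\ker\rho$, $\rho(g)\rho(\mathfrak t)\rho(g)^{-1}=\rho(\mathfrak t)^{l^2}$. So $\rho(g)$ maps the $x$-eigenspace of $\rho(\mathfrak t)$ in $V_\mu$ onto the $x$-eigenspace of $\rho(\mathfrak t)^{l^2}$ in $V_\mu$, which is the $x^{1/l^2}$-eigenspace of $\rho(\mathfrak t)$ ($1/l^2$ being the inverse modulo $M$). Hence $d_{\mu,x}=d_{\mu,x^{1/l^2}}$. Replacing $x$ by $x^{l^2}$ gives $d_{\mu,x}=d_{\mu,x^{l^2}}$, and (a) follows. Since elements of $\Gamma_M$ are squares, $d_{\mu,x}$ is constant on $\Gamma_M$-orbits; call the value $d_{\mu,O}$.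

**Step 3: use the determinant on $V_\mu$.** Let $\delta_\mu=\det(\rho(\mathfrak t)|_{V_\mu})=\prod_xx^{d_{\mu,x}}$. By Fact 5, $\delta_\mu^{12}=1$. The power $\delta_\mu^e=\prod_xx_2^{d_{\mu,x}}$ has $2$-power order, and this order divides $12$, so $\delta_\mu^{4e}=1$. We compute the same number orbit by orbit. If $r(x)\le2$, then $x_2^4=1$ and $x$ contributes $1$. If $O\ni x$ is an orbit with $r\ge3$, then
$$\sum_{l<2^{r-3}}(1+8l)=2^{r-3}+4\cdot2^{r-3}(2^{r-3}-1),\qquad\text{so}\qquad\prod_{y\in O}y_2=\big(x_2^{2^{r-3}}\big)^{1+4(2^{r-3}-1)}.$$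
The base is a primitive 8th root of unity and the exponent is odd, so the product is a primitive 8th root of unity with fourth power $-1$. Therefore
$$1=\delta_\mu^{4e}=(-1)^{w_\mu},\qquad w_\mu=\sum_{O:\,r\ge3}d_{\mu,O},$$
and $w_\mu$ is even.

**Step 4: add up.** $\sum_Ot_O=\sum_O\sum_\mu\mu\,d_{\mu,O}=\sum_\mu\mu\,w_\mu\in2\overline{\mathbb Z}$, as each $\mu$ is an algebraic integer. $\square$

As a check, take the semion data with $Z=\mathrm{id}$. Both eigenvalues of $\rho(\mathfrak t)$ have order 24, so $r=3$ and each is its own orbit. The sum in (b) is $Z_{00}+Z_{11}=2$, which is even. If the second index contributed nothing, the sum would be $1$. This is the contradiction that we now exploit.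

*Proof of Theorem C.* **Step 1: the representation.** Take $\rho$ as in (7). By Fact 4, $\rho(\mathfrak t)$ has finite order $M$ and $\ker\rho\supseteq\Gamma(M)$. The matrix $Z$ commutes with $s$, with $T$ and with $C=s^2/D$, hence with $\rho$. Its eigenvalues are algebraic integers because its characteristic polynomial is monic with integer coefficients.

**Step 2: the traces.** Since $\rho(\mathfrak t)$ is diagonal with entries $\zeta^{-1}\theta_i$ and $\theta_0=1$,
$$t_x=\sum_{i:\ \zeta^{-1}\theta_i=x}Z_{ii}=Z_{00}\,\delta_{x,\zeta^{-1}},\qquad Z_{00}\ne0.$$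

**Step 3: $\zeta^{24}=1$.** As $\zeta^{-1}$ is an eigenvalue of $\rho(\mathfrak t)$, $\zeta$ is a root of unity of some order $m_0\mid M$. By Proposition 5(a), $t_{\zeta^{-l^2}}=t_{\zeta^{-1}}=Z_{00}\neq0$, so $\zeta^{l^2}=\zeta$ for all $l$ coprime to $M$. Every unit modulo $m_0$ lifts to a unit modulo $M$, so $l^2\equiv1$ for every unit $l$ modulo $m_0$. The same then holds modulo every prime power dividing $m_0$. But $3^2\not\equiv1\pmod{16}$, $2^2\not\equiv1\pmod 9$, and $2^2\not\equiv1\pmod p$ for primes $p\ge5$. So $m_0\mid24$.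

**Step 4: $8\nmid m_0$.** Suppose $8\mid m_0$. Then $8\mid M$, so $k\ge3$. Also $r(\zeta^{-1})=3$, so $\{\zeta^{-1}\}$ is a single $\Gamma_M$-orbit. All other orbits have $t_O=0$, and Proposition 5(b) says that $Z_{00}/2$ is an algebraic integer. Being rational, it is an integer, which contradicts that $Z_{00}$ is odd. Hence $m_0\mid12$ and $\gamma^4=\zeta^{12}=1$.

**Step 5: $Z_{ii}=0$ cannot be dropped.** For the semion category $\gamma^4=-1$, while $Z=\mathrm{id}$ is an integer matrix commuting with $s$ and $T$, with $Z_{00}=1$ odd. It violates only $Z_{11}=0$. $\square$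

## 6. The matrix $Z$ of a factorizable Hopf algebra

We imitate (8). The two homomorphisms defined by $\beta$ become two maps defined by $R$. For $\varphi\in A$ put
$$f_+(\varphi)=(\varphi\otimes\mathrm{id})(R)=\varphi(r)r',\qquad f_-(\varphi)=(\mathrm{id}\otimes\varphi)(R^{-1})=\varphi(p')p.$$

* $f_+$ is an algebra map: by $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$, $(\varphi\psi)(r)r'=\varphi(a)\psi(b)a'b'$.
* $f_-$ is an algebra map, by $(\mathrm{id}\otimes\Delta)R^{-1}=(R_{13}R_{12})^{-1}=R_{12}^{-1}R_{13}^{-1}$.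
* $\Delta f_-(\psi)=f_-(\psi_2)\otimes f_-(\psi_1)$, by $(\Delta\otimes\mathrm{id})R^{-1}=R_{23}^{-1}R_{13}^{-1}$. Indeed, with two copies $p\otimes p'$, $\tilde p\otimes\tilde p'$ of $R^{-1}$ the right side is $\tilde p\otimes p\otimes p'\tilde p'$, and $\psi(p'\tilde p')=\psi_1(p')\psi_2(\tilde p')$.
* $S f_-(\psi)=(\mathrm{id}\otimes\psi)(R)$, because $(S\otimes\mathrm{id})R^{-1}=R$.

Define
$$\Phi:A\to H\otimes H,\qquad\Phi(\varphi)=f_+(\varphi_2)\otimes f_-(\varphi_1)=\varphi(p'r)\,r'\otimes p,\qquad E:=\Phi(\lambda). \tag{9}$$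
The coproduct of $A$ is multiplicative, so $\Phi$ is an algebra map. Therefore $E^2=E$ and
$$\Phi(\varphi)E=E\,\Phi(\varphi)=\varphi(1)E. \tag{10}$$
For $H=\mathbb C^G$ and $g\in G\subset A$ we get $\Phi(g)=\sum_{x,y}\beta(g,x)\beta(y,g)^{-1}e_x\otimes e_y$. Averaging over $g$, $E=\sum e_x\otimes e_y$ over the pairs with $\beta(g,x)=\beta(y,g)$ for all $g$. So the trace of $E$ on $V_x\otimes V_y$ is the $N_{xy}$ of (8). In general put
$$L=(H\otimes H)E,\qquad N_{ij}=(\chi_i\otimes\chi_j)(E)=\dim E(V_i\otimes V_j)\in\mathbb Z_{\ge0}.$$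
Since $\mathrm{Hom}_{H\otimes H}(L,V_i\otimes V_j)\cong E(V_i\otimes V_j)$, $N_{ij}$ is the multiplicity of the simple $H\otimes H$-module $V_i\otimes V_j$ in $L$.

### The decomposition $H\otimes H=\Delta(H)\Phi(A)$ and the diagonal

**Lemma 6.** The map $H\otimes A\to H\otimes H$, $h\otimes\varphi\mapsto\Delta(h)\Phi(\varphi)$, is bijective.

*Proof.* This is where factorizability enters. The map $B(x\otimes y)=S(y_1)x\otimes y_2$ on $H\otimes H$ is bijective with inverse $x\otimes y\mapsto y_1x\otimes y_2$: the two composites contain $S(y_2)y_1$ and $y_2S(y_1)$, which collapse by (1). Apply $B$ to $\Delta(h)\Phi(\varphi)=h_1f_+(\varphi_2)\otimes h_2f_-(\varphi_1)$. The second factor has coproduct $h_2f_-(\varphi_2)\otimes h_3f_-(\varphi_1)$, once $\varphi_1$ is split and the factor in $f_+$ renamed $\varphi_3$. So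
$$B(\Delta(h)\Phi(\varphi))=Sf_-(\varphi_2)\,S(h_2)h_1\,f_+(\varphi_3)\otimes h_3f_-(\varphi_1)=F(\varphi_2)\otimes hf_-(\varphi_1).$$
Here we used (1) and $Sf_-(\psi_1)f_+(\psi_2)=\psi_1(b')\,b\,\psi_2(a)\,a'=\psi(b'a)\,ba'=F(\psi)$. The map $h\otimes\varphi\mapsto hf_-(\varphi_1)\otimes\varphi_2$ is bijective with inverse $h\otimes\varphi\mapsto hf_-(S\varphi_1)\otimes\varphi_2$, because $f_-$ is an algebra map. And $F$ is bijective. So $h\otimes\varphi\mapsto B(\Delta(h)\Phi(\varphi))$ is bijective, and so is the map of the lemma. $\square$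

**Lemma 7.** $N_{ii^*}=\delta_{i0}$.

*Proof.* By Lemma 6 and (10), $L=\Delta(H)\Phi(A)E=\Delta(H)E$. The map $h\mapsto\Delta(h)E=\Delta(h)\Phi(\lambda)$ is injective, again by Lemma 6. So $L$, restricted to $H$ along $\Delta$, is the regular module, and it contains the trivial module exactly once. The restriction of $V_i\otimes V_j$ contains the trivial module $\delta_{j,i^*}$ times. Counting in $L$ gives $\sum_iN_{ii^*}=1$. Also $N_{00}=(\varepsilon\otimes\varepsilon)(E)=\lambda(1)=1$, and all $N_{ii^*}\ge0$. $\square$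

### Compatibility with the twist

**Lemma 8.** $E(u\otimes u^{-1})=E$. Hence $N_{ij}\ne0$ implies $u_i=u_j$.

*Proof.* We build an element $X$ that satisfies $EX=E$ for formal reasons, and then compute that $X=u\otimes u^{-1}$.

**Step 1: $EX=E$.** Let $(e_\alpha),(e^\alpha)$ be dual bases of $H,A$ and put $X=\sum_\alpha\Phi(e^\alpha\circ S)\Delta(e_\alpha)$. By (10), $EX=\sum_\alpha e^\alpha(S(1))\,E\,\Delta(e_\alpha)=E\,\Delta(1)=E$.

**Step 2: unwind the definition.** By (9), $X=(r'\otimes p)\Delta(S(p'r))=(r'\otimes p)\Delta(S(r))\Delta(S(p'))$. Since $p\otimes S(p')=R$, we may write $b\otimes b'$ for it: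
$$X=(1\otimes b)\,\big[(r'\otimes1)\Delta(S(r))\big]\,\Delta(b').$$

**Step 3: the bracket.** By $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$, $r_1\otimes r_2\otimes r'=a\otimes c\otimes a'c'$. With Lemma 1,
$$r'S(r_2)\otimes S(r_1)=a'c'S(c)\otimes S(a)=a'u\otimes S(a)=(u\otimes1)R_{21}^{-1}.$$

**Step 4: the rest.** From $R_{21}\Delta^{op}=\Delta R_{21}$ we get $R_{21}^{-1}\Delta=\Delta^{op}R_{21}^{-1}$. So $X=(u\otimes1)\,(1\otimes b)\Delta^{op}(b')\,R_{21}^{-1}$. By $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}$, $b\otimes b_1'\otimes b_2'=ac\otimes c'\otimes a'$. With Lemma 1,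
$$(1\otimes b)\Delta^{op}(b')=b_2'\otimes bb_1'=a'\otimes a\,cc'=R_{21}(1\otimes u^{-1}).$$
As $u$ is central, $X=(u\otimes1)R_{21}(1\otimes u^{-1})R_{21}^{-1}=u\otimes u^{-1}$.

**Step 5: conclusion.** On $V_i\otimes V_j$ the identity reads $u_iu_j^{-1}E=E$. If $N_{ij}\neq0$, then $E\ne0$ there, so $u_i=u_j$. $\square$

### Compatibility with the Hopf link matrix

For $x,y\in H$ and $\varphi\in A$ write $\varphi(x\cdot y)$ for the functional $z\mapsto\varphi(xzy)$. We first need the rule for moving $\Phi(\varphi)$ past $\Delta(h)$.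

**Lemma 9.** $\Phi(\varphi)\Delta(h)=\Delta(h_2)\,\Phi\big(\varphi(h_3\cdot S(h_1))\big)$.

*Proof.* By (1) and $R\Delta=\Delta^{op}R$,
$$r\otimes r'h=rh_2S(h_1)\otimes r'h_3=h_3rS(h_1)\otimes h_2r'.$$
By (1) and $R^{-1}\Delta^{op}=\Delta R^{-1}$,
$$ph\otimes p'=ph_3\otimes p'h_2S(h_1)=h_2p\otimes h_3p'S(h_1).$$
Apply the first to $h_1$ and the second to $h_2$ in $\Phi(\varphi)\Delta(h)=\varphi(p'r)\,r'h_1\otimes ph_2$. Splitting $h$ into six parts, we get
$$\varphi\big(h_6p'S(h_4)h_3rS(h_1)\big)\,h_2r'\otimes h_5p=\varphi\big(h_4p'rS(h_1)\big)\,h_2r'\otimes h_3p,$$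
since $S(h_4)h_3$ collapses by (1). The right side is $\Delta(h_2)\Phi(\varphi(h_3\cdot S(h_1)))$. $\square$

**Lemma 10.** $\sum_{k,l}s_{ik}\,s'_{jl}\,N_{kl}=n\,N_{ij}$.

*Proof.* **Step 1: an element of $H^{\otimes4}$ whose double is a product of two double braidings.** With dual bases as before put
$$\mathcal R=\sum_\alpha\Delta(e_\alpha)\otimes\Phi(e^\alpha)=\Delta(p'r)\otimes r'\otimes p\in H^{\otimes4}.$$
In legs $1,2,3$, $\Delta(r)\otimes r'=R_{13}R_{23}$. By $(\mathrm{id}\otimes\Delta)R^{-1}=R_{12}^{-1}R_{13}^{-1}$, the tensor with $\Delta(p')$ in legs $1,2$ and $p$ in leg $4$ is $R_{41}^{-1}R_{42}^{-1}$. So $\mathcal R=R_{41}^{-1}R_{42}^{-1}R_{13}R_{23}$. Let $\mathcal R_{21}$ be $\mathcal R$ with legs $(1,2)$ and $(3,4)$ exchanged: $\mathcal R_{21}=R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}$. In the product the factors $R_{41}R_{41}^{-1}$ cancel. Since $R_{31}$ and $R_{42}$ have no common leg, they commute, and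
$$\mathcal R_{21}\mathcal R=R_{23}^{-1}R_{24}^{-1}R_{31}R_{42}^{-1}R_{13}R_{23}=R_{23}^{-1}\big[(R_{42}R_{24})^{-1}R_{31}R_{13}\big]R_{23}.$$
Characters do not see the conjugation, so $(\chi_i\otimes\chi_j\otimes\chi_k\otimes\chi_l)(\mathcal R_{21}\mathcal R)=s_{ik}s'_{jl}$. Let $\chi_L=\sum N_{kl}\,\chi_k\otimes\chi_l$ be the character of $L$ and $\chi_W=\chi_i\otimes\chi_j$. The left side of the lemma is
$$\Sigma=(\chi_W\otimes\chi_L)(\mathcal R_{21}\mathcal R)=\sum_{\alpha,\tau}\chi_W\big(\Phi(e^\alpha)\Delta(e_\tau)\big)\,\chi_L\big(\Delta(e_\alpha)\Phi(e^\tau)\big).$$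

**Step 2: compute $\chi_L$ in the basis $\Delta(h_\kappa)E$.** By Lemma 9 and (10),
$$\Delta(x)\Phi(\varphi)\Delta(h)E=\varphi(h_3S(h_1))\,\Delta(xh_2)E.$$
Let $(h_\kappa),(h^\kappa)$ be dual bases of $H,A$. By the proof of Lemma 7 the elements $\Delta(h_\kappa)E$ form a basis of $L$. Hence, writing $h=h_\kappa$ inside the sum,
$$\chi_L(\Delta(x)\Phi(\varphi))=\sum_\kappa h^\kappa(xh_2)\,\varphi(h_3S(h_1)).$$

**Step 3: insert this into $\Sigma$.** Summing over $\tau$ replaces $\Delta(e_\tau)$ by $\Delta(h_3S(h_1))$, and summing over $\alpha$ replaces $e^\alpha$ by $\psi_\kappa:=h^\kappa(\cdot\,h_2)$. By cyclicity of $\chi_W$ and then Lemma 9,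
$$\Sigma=\sum_\kappa\chi_W\big(\Phi(\psi_\kappa)\Delta(h_3S(h_1))\big)=\sum_\kappa\chi_W\big(\Delta(S(h_1))\Phi(\psi_\kappa)\Delta(h_3)\big)=\sum_\kappa\chi_W\big(\Delta(S(h_1)h_4)\,\Phi(h^\kappa(h_5\cdot S(h_3)h_2))\big).$$
By (1), $S(h_3)h_2$ collapses to $\varepsilon$. What remains is $\Delta(S(h_1)h_2)\,\Phi(h^\kappa(h_3\,\cdot))$, where $S(h_1)h_2$ collapses as well. So
$$\Sigma=\chi_W\Big(\Phi\Big(\sum_\kappa h^\kappa(h_\kappa\,\cdot)\Big)\Big).$$

**Step 4: identify the functional.** $x\mapsto\sum_\kappa h^\kappa(h_\kappa x)$ is the trace of right multiplication by $x$ on $H\cong\prod_i\mathrm{End}(V_i)$. On $\mathrm{End}(V_i)$ this trace is $d_i\chi_i(x)$, so the functional is $\sum_id_i\chi_i=\chi_R=n\lambda$. Hence $\Sigma=n\,\chi_W(\Phi(\lambda))=n\,\chi_W(E)=nN_{ij}$. $\square$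

**Proposition 11.** $Z:=NC$, i.e. $Z_{ij}=N_{ij^*}$, is a non-negative integer matrix commuting with $s$, $C$ and $T$, and $Z_{ii}=\delta_{i0}$.

*Proof.* By Lemma 2, $s'=sC$ is symmetric, so Lemma 10 reads $sN\,sC=nN$, i.e. $sNs=nNC$. Multiply on the right by $s$ and use $s^2=nC$: $n\,sNC=n\,NCs$. So $Z$ commutes with $s$, and hence with $C=s^2/n$. If $Z_{ij}=N_{ij^*}\neq0$, then $u_i=u_{j^*}=u_j$ by Lemmas 8 and 1, so $Z$ commutes with $T$. The diagonal is Lemma 7. $\square$

## 7. Proof of Theorem A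

By Section 3, $\mathrm{Rep}(H)$ is modular of global dimension $n$. The matrix $Z$ of Proposition 11 satisfies the hypotheses of Theorem C, with $Z_{00}=1$. So $\gamma^4=1$ for $\gamma=\mathfrak g'/\sqrt n$. By Proposition 4, $\mathfrak g=n/\mathfrak g'=\gamma^{-1}\sqrt n$. Put $\eta:=\gamma^2=\gamma^{-2}\in\{1,-1\}$. Then
$$\mathfrak g'^2=\gamma^2n=\eta n=\gamma^{-2}n=\mathfrak g^2,$$
and the conjecture is proved. $\square$

## 8. Galois conjugates, conductors and the four values: proof of Theorem B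

**The order of $u$ is finite.** In the proof of Theorem C, both $\rho(\mathfrak t)=\zeta^{-1}T$ and $\zeta$ have finite order. So all $\theta_i$ are roots of unity, and the central element $u$, which acts by $\theta_i^{-1}$ on $V_i$, has finite order $\nu$. Let $\zeta_\nu$ be a primitive $\nu$-th root of unity.

**Part 1: Galois conjugation.** We have $\chi_R(u^k)=\sum_id_i^2u_i^k$ with $u_i^\nu=1$. For $k$ coprime to $\nu$ let $\sigma_k\in\mathrm{Gal}(\mathbb Q(\zeta_\nu)/\mathbb Q)$ be given by $\zeta_\nu\mapsto\zeta_\nu^k$. Then $\chi_R(u^k)=\sigma_k(\mathfrak g)$, so $\chi_R(u^k)^2=\sigma_k(\mathfrak g^2)=\sigma_k(\eta n)=\eta n$.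

**Part 2: a quadratic field inside $\mathbb Q(\zeta_\nu)$.** The number $\mathfrak g\in\mathbb Q(\zeta_\nu)$ is a square root of $\eta n$. Write $\eta n=df^2$ with $d$ a squarefree integer and $f$ a positive integer. Then $\mathbb Q(\sqrt d)\subseteq\mathbb Q(\zeta_\nu)$, so the conductor of $\mathbb Q(\sqrt d)$ divides $\nu$. This conductor is $|d|$ if $d\equiv1\pmod 4$ and $4|d|$ otherwise.

Suppose $8\nmid\nu$. If $d$ were even, the conductor $4|d|$ would be divisible by $8$. So $d$ is odd, and $a$ is twice the exponent of $2$ in $f$, hence even.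

Suppose moreover $4\nmid\nu$. Then the conductor is not divisible by $4$, so $d\equiv1\pmod 4$. Write $f=2^{a/2}f'$ with $f'$ odd. Then $\eta m=df'^2\equiv1\pmod 4$, so $m\equiv\eta\pmod 4$, i.e. $\eta=(-1)^{(m-1)/2}$.

**Part 3: the four values.** Use $H=\mathbb C^G$ as in Section 2, where $\mathfrak g'=\sum_x\beta(x,x)$. The two bicharacters on $\mathbb Z_2^2$ from Section 1 give $\mathfrak g'=2=\sqrt4$ and $\mathfrak g'=-2=-\sqrt4$, and $\mathbb Z_3$ with $\omega^{xy}$ gives $\mathfrak g'=i\sqrt3$. For a product of groups with the product bicharacter, $b$ is again nondegenerate and the sum $\sum\beta(x,x)$ factors. So the two products $\mathbb Z_3\times\mathbb Z_2^2$ have $n=12$ and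
$$\mathfrak g'=\pm2\,i\sqrt3=\pm i\sqrt{12}.$$
Together with $n=4$ and $\mathfrak g'=\pm\sqrt4$, all four values $\pm\sqrt n,\pm i\sqrt n$ occur with $n$ even. $\square$
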